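# Sums, products and the constant $\sqrt2$ in $\mathbb F_p$

## 1. An interval meets the squares modulo 37

The nonzero squares modulo $37$ form the subgroup
$$H=\{1,3,4,7,9,10,11,12,16,21,25,26,27,28,30,33,34,36\}$$
of index $2$ in $\mathbb F_{37}^*$. Intersect it with the interval $\{1,\dots,9\}$, where $9=\lfloor 37/4\rfloor$. We get
$$A=\{1,3,4,7,9\}.$$
Its sums and products modulo $37$ are
$$A+A=\{2,4,5,6,7,8,10,11,12,13,14,16,18\},\qquad A\cdot A=\{1,3,4,7,9,12,16,21,26,27,28,36\},$$
of sizes $13$ and $12$. There are two ceilings here, known without any computation. Because $A$ lies in $\{1,\dots,9\}$, the sumset lies in $\{2,\dots,18\}$ and has at most $17$ elements. Because $A$ lies in the subgroup $H$, the product set lies in $H$ and has at most $18$ elements. Both ceilings are below $p/2=18.5$. A five-element set has only $15$ unordered pairs, so it cannot reach them; for large $p$ the ceilings are what matters.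

Now replace the index $2$ by a general $\ell\mid p-1$. Let $H\le\mathbb F_p^*$ be the subgroup of index $\ell$, and let $A=\{1,\dots,\lfloor p/(2\ell)\rfloor\}\cap H$. The same two remarks give $|A+A|\le p/\ell$ and $|A\cdot A|\le|H|<p/\ell$. If the interval and the subgroup are roughly independent, then $|A|\approx p\cdot\frac1{2\ell}\cdot\frac1\ell=p/(2\ell^2)$, and so
$$\max(|A+A|,|A\cdot A|)\le \frac p\ell\approx(2p|A|)^{1/2}.$$
(For $p=37$, $\ell=2$: here $p/(2\ell^2)\approx4.6$ against $|A|=5$, and $p/\ell=18.5$ against $(2\cdot37\cdot5)^{1/2}\approx19.2$.)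

Can one do better? Is there a set, sparse in $\mathbb F_p$ but not too sparse, whose sumset and product set are both noticeably smaller than $(2p|A|)^{1/2}$?

Two known results frame this. Garaev's theorem says that $|A|>p^{2/3}$ implies $\max(|A+A|,|A\cdot A|)\gg(p|A|)^{1/2}$. So the order of magnitude is settled in that range, and only the constant is in doubt. For positive density, fix $\alpha\in(0,1)$ and let
$$f(\alpha)=\liminf_{p\to\infty}\min_{|A|\ge\alpha p}\max(|A+A|,|A\cdot A|)/p.$$
Then $f(\alpha)=\min_{\ell\ge1}\max(2\ell\alpha,1/\ell)$ over positive integers $\ell$, and this is $(1+o(1))(2\alpha)^{1/2}$ as $\alpha\to0$. That is the constant of our example. The question for sparse sets is the following conjecture, taken from Xuancheng Shao, "The sum-product phenomenon for dense subsets of finite fields", arXiv:2604.17117 (2026).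

**Conjecture.** There is an absolute constant $c>0$ such that for every sequence of primes $p\to\infty$ and subsets $A=A_p\subset\mathbb F_p$ with $|A|/p\to0$ and $|A|\ge p^{1-c}$, one has $\max(|A+A|,|A\cdot A|)\ge(1-o(1))(2p|A|)^{1/2}$.

We shall prove it, for every $c<2/7$.

## 2. Bounding the sumset in terms of the product set

Throughout, $p$ is prime, $\zeta\in\{1,-1\}$, $A+\zeta A=\{a+\zeta a':a,a'\in A\}$ and $A\cdot B=\{ab:a\in A,\ b\in B\}$. Working with $\zeta$ treats sums and differences together.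

**Theorem 1.** For every $\varepsilon\in(0,1)$ there is $C=C(\varepsilon)$ such that for every prime $p$ and all nonempty $A,B\subset\mathbb F_p^*$ with $|A|^2|B||A\cdot B|\ge Cp^3$,
$$|A+\zeta A|\ge(1-\varepsilon)\min\Big(p,\ \frac{2p|A|}{|A\cdot B|}\Big).$$

Take $B=A$. Since $|A\cdot A|\ge|A|$, the hypothesis holds whenever $|A|\ge(Cp^3)^{1/4}$. So for such $A\subset\mathbb F_p^*$, if $|A+A|<(1-\varepsilon)p$, then $|A+A||A\cdot A|\ge(1-\varepsilon)2p|A|$.

**Theorem 2.** For every $\varepsilon\in(0,1)$ there is $C'$ such that for every prime $p$ and every $A\subset\mathbb F_p$ with $|A|\ge C'p^{5/7}$,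
$$\max(|A+\zeta A|,|A\cdot A|)\ge(1-\varepsilon)\min\big(p,(2p|A|)^{1/2}\big).$$
The same holds with $A\cdot A$ replaced by $\{a/b:a,b\in A,\ b\ne0\}$.

**Theorem 2 implies the conjecture.** Let $c<2/7$, $|A|\ge p^{1-c}$ and $|A|=o(p)$. As $1-c>5/7$, we have $|A|/p^{5/7}\to\infty$, so for each fixed $\varepsilon$ Theorem 2 applies once $p$ is large. Also $(2p|A|)^{1/2}=o(p)$, so the minimum is $(2p|A|)^{1/2}$. Letting $\varepsilon\to0$ with $\zeta=1$ gives the claim. The only size condition used is $|A|/p^{5/7}\to\infty$.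

**Proposition 3.** For each fixed $\theta\in(0,4/11)$ there are infinitely many primes $p$ and sets $A\subset\mathbb F_p$ with $|A|\asymp p^{1-\theta}$ and $\max(|A+A|,|A\cdot A|)\le(1+o(1))(2p|A|)^{1/2}$.

So the constant $\sqrt2$ is sharp. In the range $p^{2/3}\ll|A|\ll p^{5/7}$ these notes do not claim the constant $\sqrt2$.

Here is what Theorem 1 says in a special case. Suppose $A$ and $B$ lie in a subgroup $H$ and $A\cdot B=H$. Then $|A|/|A\cdot B|$ is the density of $A$ inside $H$. A subset of $\mathbb F_p$ of that density has $M=p|A|/|H|$ elements, and the Cauchy–Davenport theorem, $|X+Y|\ge\min(p,|X|+|Y|-1)$, gives it a sumset of size at least $\min(p,2M-1)$. Theorem 1 says that the sparse set $A\subset H$ has a sumset nearly that large. The proof makes this comparison literal: it replaces $A$ by a dense object of mass about $M$.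

## 3. A majorant built from the product set

**Fourier notation.** Write $e(x)=e^{2\pi ix/p}$, $\hat F(\xi)=\sum_xF(x)e(-x\xi)$, $\langle F,G\rangle=\sum_xF(x)G(x)$ and $\|F\|_2^2=\sum_x|F(x)|^2$. Parseval's identity is $\|F\|_2^2=\frac1p\sum_\xi|\hat F(\xi)|^2$. Convolution is $(F*G)(x)=\sum_yF(x-y)G(y)$, with $\widehat{F*G}=\hat F\hat G$.

**Definition (the $W$-norm).** $\|F\|_W=\frac1p\sum_\xi|\hat F(\xi)|$.

For instance, the constant function $1$ has $\hat F(0)=p$ and all other coefficients $0$, so its $W$-norm is $1$. A point mass $1_{\{y\}}$ has all coefficients of modulus $1$, so its $W$-norm is also $1$. We use five facts.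

1. $\|F\|_\infty\le\|F\|_W$, by the inversion formula $F(x)=\frac1p\sum_\xi\hat F(\xi)e(x\xi)$.
2. $\|FG\|_W\le\|F\|_W\|G\|_W$, since $\widehat{FG}(\xi)=\frac1p\sum_k\hat F(k)\hat G(\xi-k)$; take absolute values and sum over $\xi$.
3. The norm is invariant under translation (each $\hat F(\xi)$ is multiplied by a number of modulus $1$) and under $x\mapsto-x$ (the coefficients are permuted).
4. $\|\psi*\lambda\|_W\le\|\psi\|_W\sum_y|\lambda(y)|$, since $|\hat\lambda(\xi)|\le\sum|\lambda|$.
5. If $F(y)=\sum_xa(x)b(x+\zeta y)$ or $F(x)=\sum_ya(y)b(x+\zeta y)$, with $a,b$ real, then $\|F\|_W\le\|a\|_2\|b\|_2$. In the first case substitute $z=x+\zeta y$, so $y=\zeta(z-x)$, to get $\hat F(\xi)=\hat a(-\zeta\xi)\hat b(\zeta\xi)$. In the second, $x=z-\zeta y$ gives $\hat F(\xi)=\hat a(-\zeta\xi)\hat b(\xi)$. Cauchy–Schwarz and Parseval finish.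

**Standing notation.** Let $A,B\subset\mathbb F_p^*$ be nonempty, and put
$$Q=A\cdot B,\quad S=A+\zeta A,\quad n=|A|,\quad q=|Q|,\quad s=|S|,\quad M=\frac{pn}q.$$
Since $n\le q\le p$, we have $n\le M\le p$. Theorem 1 is the statement $s\ge(1-\varepsilon)\min(p,2M)$.

**Definition (the majorant).** For $x\ne0$ let $g(x)=\frac1{|B|}|\{b\in B:xb\in Q\}|$, and let $g(0)=0$. Put
$$\nu=\frac pq\,g,\qquad\mu=\frac pq\,1_A.$$

If $x\in A$, then $xb\in Q$ for every $b\in B$, so $g(x)=1$. Hence $0\le\mu\le\nu$. For each $b$ there are exactly $q$ values of $x$ with $xb\in Q$, all nonzero, so $\sum g=q$. Therefore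
$$\sum\nu=p,\qquad\sum\mu=M,\qquad\sum\mu^2=\frac pqM.$$

*Example.* Let $p=7$, $A=B=\{1,3\}$. Then $Q=\{1,2,3\}$, since $9=2$. Also $3x\in Q$ exactly when $x\in5\cdot\{1,2,3\}=\{5,3,1\}$. So $g(1)=g(3)=1$, $g(2)=g(5)=\frac12$, $g(4)=g(6)=g(0)=0$. The sum is $3=q$, and $M=14/3$.

*Example.* If $A,B\subset H$ for a subgroup $H$ and $A\cdot B=H$, then $xb\in H$ exactly when $x\in H$, so $g=1_H$ and $\nu$ is the indicator of $H$ scaled to have mean $1$.

**The majorant is close to the constant 1.** The purpose of $\nu$ is that its nonzero Fourier coefficients are small. For $\xi\ne0$, substituting $y=xb$,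
$$\hat g(\xi)=\frac1{|B|}\sum_{b\in B}\sum_{y\in Q}e(-yb^{-1}\xi).$$
By Cauchy–Schwarz over $y\in Q$, then extending $y$ to all of $\mathbb F_p$,
$$\Big|\sum_{y\in Q}\sum_{b\in B}e(-yb^{-1}\xi)\Big|^2\le q\sum_{y\in\mathbb F_p}\Big|\sum_{b\in B}e(-yb^{-1}\xi)\Big|^2=q\,p\,|B|,$$
because the frequencies $b^{-1}\xi$ are distinct. Hence
$$|\hat\nu(\xi)|\le E:=\frac pq\Big(\frac{pq}{|B|}\Big)^{1/2}\qquad(\xi\ne0).$$
Since $\nu-1$ has sum $0$ and $\sum_x(\nu-1)F=\frac1p\sum_\xi\widehat{(\nu-1)}(\xi)\hat F(-\xi)$, every $F$ satisfies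
$$\Big|\sum_x(\nu(x)-1)F(x)\Big|\le E\|F\|_W.\tag{1}$$
So $\nu$ may be replaced by $1$ when tested against functions of moderate $W$-norm. Put also
$$\Delta:=\frac EM\cdot\frac pq=\frac{p^{3/2}}{n(|B|q)^{1/2}}=\Big(\frac{p^3}{n^2|B|q}\Big)^{1/2}.\tag{2}$$
As $p/q\ge1$, we have $E\le\Delta M$. The hypothesis of Theorem 1 says precisely that $\Delta\le C^{-1/2}$.

## 4. Using the majorant once gives the constant 1

The first thing to try is to count the sums in $S$ and compare $\mu$ with $\nu$ in one variable. This is worth writing out, because a weak form of the result is needed later.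

**Lemma 4.** If $|B|=n$ and $n^3>2p^2$, then $qs>pn/2$.

*Proof.* Let $r(x)=\sum_{a\in A}1_S(x+\zeta a)$. Then $\sum r=ns$, and fact 5 gives $\|r\|_W\le(ns)^{1/2}$. If $x\in A$, all $x+\zeta a$ lie in $S$, so $r=n$ on $A$. By $\mu\le\nu$ and (1),
$$nM=\langle\mu,r\rangle\le\langle\nu,r\rangle\le ns+E(ns)^{1/2}.$$
Multiply by $q/n$. Since $qM=pn$ and $E=p^{3/2}(qn)^{-1/2}$,
$$pn\le qs+\frac{p^{3/2}(qs)^{1/2}}n.\tag{3}$$
If $qs\le pn/2$, this gives $pn/2\le p^{3/2}(pn/2)^{1/2}/n$, that is $(pn/2)^{1/2}\le p^{3/2}/n$, or $n^3\le2p^2$. This is a contradiction. $\square$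

*The case $A=B=H$, a subgroup.* Then $q=n$ and $M=p$, and (3) together with $s\le p$ gives $s\ge p-p^2n^{-3/2}$. When $n/p^{2/3}\to\infty$, almost every element is in $H+\zeta H$. Here nothing was lost.

*The general case.* Write $qs=u\,pn$. Then (3) reads $1\le u+u^{1/2}pn^{-3/2}$, so when $n/p^{2/3}\to\infty$ we get $u\ge1-o(1)$. With $B=A$ this yields $\max(s,q)\ge(1-o(1))(pn)^{1/2}$. The factor $\sqrt2$ is missing, and we can see where it went. The conclusion says $s\ge(1-o(1))M$. If $X$ were an honest set of size $M$ with $X+X\subset S$, this would be the trivial bound $|X+X|\ge|X|$, when Cauchy–Davenport gives about $2|X|$.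

The loss is in $\langle\mu,r\rangle\le\langle\nu,r\rangle$, which discards all the $\nu$-mass of $r$ off $A$. Look at a dense model with $\nu$ replaced by $1$: $A=\{1,\dots,L\}$, $S=\{2,\dots,2L\}$, $\zeta=1$, $L<p/4$. Then $r=L$ on $A$, while $r(L+k)=r(1-k)=L-k$ for $1\le k\le L$. So the mass of $r$ is $L^2$ on $A$ and $2\sum_{k=1}^{L-1}(L-k)=L^2-L$ off $A$. Half the mass is thrown away, and this is the missing factor $2$.

So comparing $A$ with the constant function is too crude. We need a finer replacement: a function $w:\mathbb F_p\to[0,1]$ of mass about $M$ which imitates $\mu$ so well that "all sums of $A$ lie in $S$" becomes "almost all sums of $w$ lie in $S$". A theorem of Cauchy–Davenport type for dense sets can then be applied to $w$. Two points need care.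

*Which test functions should $w$ imitate $\mu$ against?* The obvious demand is $\max_\xi|\hat\mu-\hat w|\le\delta M$ with $\delta$ a small constant. The error in the count would then be estimated by
$$\Big|\sum_{x,y}(\mu-w)(x)\mu(y)1_S(x+\zeta y)\Big|\le\delta M\,\|\mu\|_2\|1_S\|_2=\delta M\Big(\frac pqM\Big)^{1/2}s^{1/2},$$
which for $s\le2M$ is at most $\sqrt2\,\delta(p/q)^{1/2}M^2$. If $q$ has order $(pn)^{1/2}$ and $n=o(p)$, then $p/q\to\infty$, and this estimate is useless against the main term $M^2$. The culprit is the large norm $\|\mu\|_2$. The remedy has two parts: test $\mu-w$ against functions made from $S$ itself, and use the majorant a second time to absorb $\mu(y)$.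

*Which dense theorem?* "Almost all" sums is not "all" sums, so Cauchy–Davenport does not apply. We use Pollard's theorem, which counts sums with multiplicity.

## 5. A dense model tested against the autocorrelation of $S$

**Definition (autocorrelation).** $\psi(x)=\frac1s|S\cap(S+x)|$.

*Example.* For $S=\{0,1\}\subset\mathbb F_5$ we get $\psi(0)=1$, $\psi(\pm1)=\frac12$ and $\psi(\pm2)=0$.

In general $\psi$ is even, $0\le\psi\le1$, $\sum\psi=\frac1s\cdot s^2=s$, and $\hat\psi=\frac1s|\hat1_S|^2$, so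
$$\|\psi\|_W=\frac1{sp}\sum_\xi|\hat1_S(\xi)|^2=1.$$

**Lemma 5.** For every $\delta\in(0,1)$ there is $B_\delta$, depending only on $\delta$, such that if $s\le2M$ and $E(B_\delta+1)\le\frac\delta6M$, then there is $w:\mathbb F_p\to[0,1]$ with $\sum w\le M$ and
$$\Big|\sum_x(\mu-w)(x)\psi(x-y)\Big|\le\delta M\qquad\text{for all }y\in\mathbb F_p.\tag{4}$$

*Proof.* Let $\tau=\delta/6$.

**Step 1: reduce to one test function.** The purpose is to exchange "one $w$ good for all $y$" for "for each test function, some $w$". Let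
$$\mathcal W=\Big\{w:0\le w\le1,\ \sum w\le M\Big\},\qquad\mathcal L=\Big\{\lambda:\mathbb F_p\to\mathbb R,\ \sum|\lambda|\le1\Big\},$$
and $\Phi(w,\lambda)=\langle\mu-w,\psi*\lambda\rangle$. Both sets are compact and convex in $\mathbb R^p$, and $\Phi$ is affine in each variable. Von Neumann's minimax theorem gives
$$\min_{w\in\mathcal W}\max_{\lambda\in\mathcal L}\Phi(w,\lambda)=\max_{\lambda\in\mathcal L}\min_{w\in\mathcal W}\Phi(w,\lambda).$$
Taking $\lambda=\pm1_{\{y\}}$, we have $(\psi*\lambda)(x)=\pm\psi(x-y)$, so a $w$ with $\max_\lambda\Phi(w,\lambda)\le\delta M$ satisfies (4). It therefore suffices to find, for each fixed $\lambda\in\mathcal L$, some $w\in\mathcal W$ with $\Phi(w,\lambda)\le\delta M$.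

Fix $\lambda$ and put $F=\psi*\lambda$, $H=\psi*|\lambda|$. Then $|F|\le H$; $|F|\le1$ because $0\le\psi\le1$; $\sum|F|\le\sum H\le s$; and $\|F\|_W,\|H\|_W\le1$ by fact 4. By (1) applied to $H$,
$$\sum\nu|F|\le\sum\nu H\le s+E.\tag{5}$$
We must find $w\in\mathcal W$ with $\langle\mu,F\rangle\le\langle w,F\rangle+\delta M$.

**Step 2: the best $w$ for a given $F$.** To maximize $\langle w,F\rangle$ one fills the places where $F$ is largest. We claim that there are $t\in[0,1]$ and $w\in\mathcal W$ with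
$$\langle w,F\rangle=tM+\sum_x(F(x)-t)_+.\tag{6}$$
If $\#\{F>0\}\le M$, take $t=0$ and $w=1_{\{F>0\}}$. Otherwise $\#\{F>0\}>M$. Then the smallest positive value $v$ of $F$ has $\#\{F\ge v\}\ge M$, so there is a largest value $t$ of $F$ with $\#\{F\ge t\}\ge M$, and $t>0$. By maximality $\#\{F>t\}<M$: either $t$ is the largest value of $F$ and this count is $0<M$, or it equals $\#\{F\ge t^+\}$ for the next larger value $t^+$. Also $t\le1$ as $|F|\le1$. Let $w=1$ on $\{F>t\}$, let $w$ be the constant $(M-\#\{F>t\})/\#\{F=t\}\in(0,1]$ on $\{F=t\}$, and let $w=0$ elsewhere. Then $\sum w=M$ and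
$$\langle w,F\rangle=\sum_{F>t}F+t\big(M-\#\{F>t\}\big)=tM+\sum_x(F(x)-t)_+.$$

**Step 3: polynomials in place of the positive part.** Since $F\le t+(F-t)_+$, we have $\langle\mu,F\rangle\le tM+\langle\nu,(F-t)_+\rangle$. If we could replace $\nu$ by $1$ we would be done by (6). But (1) needs a bound on the $W$-norm, and we have none for $(F-t)_+$. For powers of $F$ we do, as $\|F^k\|_W\le1$ for $k\ge1$. So we approximate $(x-t)_+$ by polynomials. A uniform error $\tau$ would not do: summed against $\nu$ it costs $\tau p$, which need not be small compared with $M$. We want an error at most $\tau|x|$, because (5) bounds $\sum\nu|F|$ by $s+E$.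

For $t\in[\tau,1]$ let $\kappa_t(x)=(1-t/x)_+$ if $0<x\le1$, and $\kappa_t(x)=0$ if $-1\le x\le0$. It vanishes for $x\le t$, so it is continuous on $[-1,1]$, and $x\kappa_t(x)=(x-t)_+$. For $t,t'\in[\tau,1]$ we have $|\kappa_t-\kappa_{t'}|\le|t-t'|/\tau$: if $x\le\tau$ both vanish, and if $x>\tau$ use $|t/x-t'/x|\le|t-t'|/\tau$. Choose a finite set of values $t_i$ such that every $t\in[\tau,1]$ is within $\tau^2/2$ of some $t_i$, and by Weierstrass choose polynomials within $\tau/2$ of each $\kappa_{t_i}$ on $[-1,1]$. These finitely many polynomials depend only on $\tau$, and for every $t\in[\tau,1]$ one of them, call it $R_t$, satisfies $|\kappa_t-R_t|\le\tau$ on $[-1,1]$. Let $B_\delta$ be the maximum, over these polynomials, of the sum of the absolute values of the coefficients. With $P_t(x)=xR_t(x)$,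
$$|(x-t)_+-P_t(x)|\le\tau|x|\qquad(|x|\le1,\ \tau\le t\le1).\tag{7}$$
Every term of $P_t$ has degree at least $1$, so by fact 2 $\|P_t(F)\|_W\le B_\delta$.

**Step 4: the estimate.** It remains to put the pieces together. Let $t,w$ be as in (6), and $t'=\max(t,\tau)\in[\tau,1]$; we raise $t$ to $\tau$ because Step 3 needs $t\ge\tau$. From $F\le t'+(F-t')_+$ and $0\le\mu\le\nu$, then (7) with (5),
$$\langle\mu,F\rangle\le t'M+\langle\nu,(F-t')_+\rangle\le t'M+\langle\nu,P_{t'}(F)\rangle+\tau(s+E).$$
By (1), then (7) again with $\sum|F|\le s$,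
$$\langle\nu,P_{t'}(F)\rangle\le\sum P_{t'}(F)+EB_\delta\le\sum(F-t')_++\tau s+EB_\delta.$$
Since $\tau\le1$, $t'\le t+\tau$, $(F-t')_+\le(F-t)_+$, $s\le2M$ and $E(B_\delta+1)\le\tau M$,
$$\langle\mu,F\rangle\le tM+\sum(F-t)_++\tau M+4\tau M+E(B_\delta+1)\le\langle w,F\rangle+6\tau M.$$
As $6\tau=\delta$, this is $\Phi(w,\lambda)\le\delta M$. $\square$

## 6. Almost all sums of the model lie in $S$

We begin the proof of Theorem 1 by fixing the constants. Let
$$\gamma=\frac{\varepsilon^2}{36},\qquad\delta=\frac{\gamma^2}{32},\qquad\text{so that}\quad4(2\delta)^{1/2}=\gamma,\quad\sqrt\gamma=\frac\varepsilon6\le\frac16.$$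
Let $M_0(\gamma)$ be such that for all $M\ge M_0(\gamma)$
$$\sqrt\gamma M+1\le(1-\gamma)M-2\sqrt M\qquad\text{and}\qquad4\sqrt M+1+3\gamma^{-1/2}\le\sqrt\gamma M.\tag{8}$$
Such a threshold exists; for the first inequality note $1-\gamma-\sqrt\gamma\ge\frac{29}{36}>0$. The hypothesis $n^2|B|q\ge Cp^3$ gives $\Delta\le C^{-1/2}$ by (2). As $|B|,q\le p$, it also gives $n^2\ge Cp$, so $M\ge n\ge C^{1/2}$. Choose $C$ so large, in terms of $\varepsilon$ only, that
$$\Delta\le\delta,\qquad\Delta(B_\delta+1)\le\frac\delta6,\qquad M\ge M_0(\gamma).$$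
Suppose for contradiction that $s<(1-\varepsilon)\min(p,2M)$. Then $s\le2M$, and $E(B_\delta+1)\le\Delta(B_\delta+1)M\le\frac\delta6M$. So Lemma 5 provides $w$; put $\eta=\mu-w$.

**Step 5: what (4) gives in mean square.** The aim is to show that $\eta$ is nearly invisible when paired with $1_S$. Let
$$G(y)=\sum_x\eta(x)1_S(x+\zeta y),\qquad G'(x)=\sum_y\eta(y)1_S(x+\zeta y).$$
Expand $\sum_yG(y)^2$. With $z=\zeta y$, the number of $y$ with $x+\zeta y\in S$ and $x'+\zeta y\in S$ is $|(S-x)\cap(S-x')|=|S\cap(S+x-x')|=s\psi(x-x')$. Since $\sum|\eta|\le\sum\mu+\sum w\le2M$, (4) yields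
$$\sum G^2=s\sum_{x'}\eta(x')\sum_x\eta(x)\psi(x-x')\le s\cdot2M\cdot\delta M\le4\delta M^3.$$
This is why $\psi$ was the right test function. Likewise the number of $x$ with $x+\zeta y,\ x+\zeta y'\in S$ is $s\psi(\zeta(y-y'))=s\psi(y-y')$, as $\psi$ is even, so $\sum G'^2\le4\delta M^3$.

**Step 6: the same bound with weight $\mu$.** The function $G$ will be paired with $\mu$, which is large on a sparse set, so we need $\sum\mu G^2$ and not only $\sum G^2$. Here the majorant is used a second time. As $\mu,w\ge0$ and $w\le1$,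
$$\|\eta\|_2^2\le\sum\mu^2+\sum w^2\le\frac pqM+M\le2\frac pqM.$$
By facts 2 and 5, $\|G^2\|_W\le\|G\|_W^2\le s\|\eta\|_2^2\le4\frac pqM^2$. So by (1) and (2)
$$\sum\mu G^2\le\sum\nu G^2\le4\delta M^3+4E\frac pqM^2=4(\delta+\Delta)M^3.$$
This is where we need $\Delta=\frac EM\cdot\frac pq$ to be small, and not just $E/M$; it is the source of the hypothesis of Theorem 1.

**Step 7: transferring the count.** By Cauchy–Schwarz, using $\sum\mu=M$ and $\sum w^2\le M$,
$$|\langle\mu,G\rangle|\le M^{1/2}\Big(\sum\mu G^2\Big)^{1/2}\le2(\delta+\Delta)^{1/2}M^2,\qquad|\langle w,G'\rangle|\le M^{1/2}\Big(\sum G'^2\Big)^{1/2}\le2\delta^{1/2}M^2.$$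
Every $x+\zeta y$ with $x,y\in A$ lies in $S$, so $\sum_{x,y}\mu(x)\mu(y)1_S(x+\zeta y)=M^2$. From
$$\mu(x)\mu(y)-w(x)w(y)=\eta(x)\mu(y)+w(x)\eta(y)$$
we obtain
$$I:=\sum_{x,y}w(x)w(y)1_S(x+\zeta y)=M^2-\langle\mu,G\rangle-\langle w,G'\rangle\ge\big(1-4(\delta+\Delta)^{1/2}\big)M^2\ge(1-\gamma)M^2,\tag{9}$$
the last step by $\Delta\le\delta$. Let $m=\sum w\le M$. Since $I\le m^2\le mM$, we also get $m\ge(1-\gamma)M$. So the model has nearly full mass, and almost all its sums lie in $S$.

## 7. Pollard's theorem supplies the factor 2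

**Step 8: from the density $w$ to a set.** Pollard's theorem is about sets, so we sample. Let $X$ be a random set containing each $x$ independently with probability $w(x)$. Put
$$I_X=\#\{(x,y)\in X^2:x+\zeta y\in S\},\qquad b_X=|X|^2-I_X\ge0,$$
so $b_X$ counts the bad pairs. A pair with $x\ne y$ lies in $X^2$ with probability $w(x)w(y)$, and a diagonal pair with probability $w(x)\ge w(x)^2$, so $\mathbb EI_X\ge I$. Also $\mathbb E|X|=m$ and $\mathrm{Var}|X|=\sum w(1-w)\le m\le M$, so $\mathbb E|X|^2\le M^2+M$. With (9), $\mathbb Eb_X\le\gamma M^2+M$. By Markov, $b_X>3(\gamma M^2+M)$ has probability at most $\frac13$. By Chebyshev, $|X|<m-2\sqrt M$ has probability at most $\frac14$. As $\frac13+\frac14<1$, some $X$ satisfies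
$$b_X\le3(\gamma M^2+M),\qquad|X|\ge m-2\sqrt M\ge(1-\gamma)M-2\sqrt M.\tag{10}$$

**Theorem (Pollard; J. M. Pollard, *J. London Math. Soc.* 8 (1974)).** Let $X,Y\subset\mathbb F_p$ be nonempty, let $1\le t\le\min(|X|,|Y|)$ be an integer, and let $r(z)=\#\{(x,y)\in X\times Y:x+y=z\}$. Then
$$\sum_z\min(t,r(z))\ge t\min(p,|X|+|Y|-t).$$

For $t=1$ this is Cauchy–Davenport. *Example.* For $X=Y=\{0,1,2\}\subset\mathbb F_7$ the values $r(0),\dots,r(4)$ are $1,2,3,2,1$. With $t=2$ the left side is $1+2+2+2+1=8$, and the right side is $2\min(7,4)=8$.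

How should we choose $t$? If $X=\{0,\dots,k-1\}$ with $2k\le p$ and $\zeta=1$, and $S=\{z:\kappa k\le z\le(2-\kappa)k\}$ with $0<\kappa<1$, then about $\kappa^2k^2$ pairs have sums outside $S$, half at each end, while $|S|$ is about $2(1-\kappa)k$. So a proportion $\gamma$ of bad pairs can cost about $2\sqrt\gamma\,k$ in the size of $S$. A loss of order $\sqrt\gamma M$ is thus to be expected, and $t\approx\sqrt\gamma M$ gives a loss of that order.

**Step 9: the conclusion.** We apply Pollard to turn (10) into a lower bound for $s$. Let $Y=\zeta X$ and $t=\lceil\sqrt\gamma M\rceil\ge1$. By (10) and the first part of (8), $t\le\sqrt\gamma M+1\le|X|$; in particular $X$ is nonempty. Now $r(z)$ is the number of $(x,y)\in X^2$ with $x+\zeta y=z$, so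
$$b_X=\sum_{z\notin S}r(z)\ge\sum_{z\notin S}\min(t,r(z))\ge\sum_z\min(t,r(z))-ts\ge t\big(\min(p,2|X|-t)-s\big).$$
Hence $s\ge\min(p,2|X|-t)-b_X/t$. By (10),
$$2|X|-t\ge2M-2\gamma M-4\sqrt M-\sqrt\gamma M-1,\qquad\frac{b_X}t\le\frac{3(\gamma M^2+M)}{\sqrt\gamma M}=3\sqrt\gamma M+\frac3{\sqrt\gamma},$$
and therefore
$$s\ge\min(p,2M)-(2\gamma+4\sqrt\gamma)M-4\sqrt M-1-\frac3{\sqrt\gamma}.$$
Since $\sqrt\gamma\le\frac16$, we have $2\gamma\le\sqrt\gamma$. By the second part of (8) the last three terms cost at most $\sqrt\gamma M$. Finally $M\le\min(p,2M)$ because $M\le p$. So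
$$s\ge\min(p,2M)-6\sqrt\gamma M\ge(1-6\sqrt\gamma)\min(p,2M)=(1-\varepsilon)\min(p,2M),$$
contradicting the assumption $s<(1-\varepsilon)\min(p,2M)$. Theorem 1 is proved. $\square$

## 8. From the product bound to the maximum, and the exponent $5/7$

We prove Theorem 2. The work is to check the hypothesis of Theorem 1: it asks for $q$ not too small, and Lemma 4 provides this. Using only $q\ge n$ would require $n\ge(Cp^3)^{1/4}$, a larger power of $p$ than $p^{5/7}$.

**Step 10: setting up.** We remove $0$ so that Theorem 1 applies. Let $N=|A|\ge C'p^{5/7}$, $A^*=A\setminus\{0\}$ and $n=|A^*|$. For $C'$ large, $n\ge N-1\ge(1-\frac\varepsilon4)N$, and in particular $N\le2n$. Let $B=A^*$ if we are treating products and $B=\{a^{-1}:a\in A^*\}$ if we are treating ratios, so $|B|=n$ in both cases. Put $S=A^*+\zeta A^*$ and $Q=A^*\cdot B$, of sizes $s$ and $q$. These are contained in the corresponding sets for $A$. So if the conclusion fails, then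
$$s,\,q<(1-\varepsilon)\min\big(p,(2pN)^{1/2}\big).\tag{11}$$

**Step 11: a lower bound for $q$.** For $C'$ large, $n^3>2p^2$, because $n\ge\frac34C'p^{5/7}$ and $15/7>2$. Lemma 4 applied to $A^*$ and $B$, with (11) and $N\le2n$, gives
$$q>\frac{pn}{2s}\ge\frac{pn}{2(2pN)^{1/2}}\ge\frac{pn}{4(pn)^{1/2}}=\frac14(pn)^{1/2}.$$
Hence
$$n^2|B|q=n^3q\ge\frac14n^{7/2}p^{1/2}\ge C(\varepsilon/2)\,p^3$$
as soon as $n^{7/2}\ge4C(\varepsilon/2)p^{5/2}$, that is $n\ge(4C(\varepsilon/2))^{2/7}p^{5/7}$. This holds for $C'$ large, and it is where the exponent $5/7$ comes from.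

**Step 12: applying Theorem 1.** We now contradict (11). Theorem 1 with $\varepsilon/2$ in place of $\varepsilon$ gives $s\ge(1-\frac\varepsilon2)\min(p,2pn/q)$. If the minimum is $p$, then $s\ge(1-\frac\varepsilon2)p$, contradicting $s<(1-\varepsilon)p$. Otherwise
$$sq\ge\Big(1-\frac\varepsilon2\Big)2pn\ge\Big(1-\frac\varepsilon2\Big)\Big(1-\frac\varepsilon4\Big)2pN>(1-\varepsilon)2pN,$$
because $(1-\frac\varepsilon2)(1-\frac\varepsilon4)=1-\frac{3\varepsilon}4+\frac{\varepsilon^2}8>1-\varepsilon$. But (11) gives $sq<(1-\varepsilon)^2\,2pN$, a contradiction. This proves Theorem 2, and with it the conjecture for every $c<2/7$. $\square$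

## 9. The interval–subgroup sets show that $\sqrt2$ is sharp

We return to the sets of Section 1 and prove Proposition 3.

**Step 13: the size of $A$.** We must justify the heuristic $|A|\approx p/(2\ell^2)$. Let $\ell\mid p-1$, let $H\le\mathbb F_p^*$ have index $\ell$, put $L=\lfloor p/(2\ell)\rfloor$ and $A=\{1,\dots,L\}\cap H$. As $A+A\subset\{2,\dots,2L\}$ and $A\cdot A\subset H$, we have $|A+A|\le p/\ell$ and $|A\cdot A|\le|H|=(p-1)/\ell<p/\ell$. On $\mathbb F_p^*$ we have $1_H=\frac1\ell\sum_{\chi^\ell=1}\chi$, the sum being over the $\ell$ multiplicative characters trivial on $H$. The principal character contributes $L/\ell=\frac p{2\ell^2}+O(1)$ to $|A|$. For each of the others the Pólya–Vinogradov inequality gives $\sum_{x\le L}\chi(x)=O(\sqrt p\log p)$, and after averaging with weight $\frac1\ell$ their total is still $O(\sqrt p\log p)$. Hence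
$$|A|=\frac p{2\ell^2}+O(\sqrt p\log p).$$
If $\ell=o(p^{1/4}(\log p)^{-1/2})$, then $\sqrt p\log p=o(p/\ell^2)$, so $|A|=(1+o(1))\frac p{2\ell^2}$ and
$$\max(|A+A|,|A\cdot A|)\le\frac p\ell=(1+o(1))(2p|A|)^{1/2}.$$

**Step 14: choosing $p$ and $\ell$.** We need primes for which $p-1$ has a divisor of the prescribed size. Let $p$ be the least prime with $p\equiv1\pmod{2^k}$. By Linnik's theorem with Heath-Brown's exponent (*Proc. London Math. Soc.* 64 (1992)), $p\ll2^{5.5k}$. Let $\ell=2^j$ with $j=\lfloor\frac\theta2\log_2p\rfloor$. Then $j\le\frac\theta2(5.5k+O(1))$, and $\frac\theta2\cdot5.5<1$ because $\theta<4/11$. So $j\le k$ for $k$ large, and $\ell\mid2^k\mid p-1$. Moreover $\ell\le p^{\theta/2}\le p^{2/11}=o(p^{1/4}(\log p)^{-1/2})$, since $2/11<1/4$. So Step 13 applies. Finally $\frac12p^{\theta/2}<\ell\le p^{\theta/2}$, so $|A|\asymp p/\ell^2\asymp p^{1-\theta}$. Since $p>2^k$, letting $k\to\infty$ gives infinitely many primes. $\square$
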